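# Critical percolation driven by exclusion: exceptional times have dimension 31/36

## 1. Theorems A and B

**Theorem A.** Let $\mathbb T$ be the triangular lattice, $\mu=\text{Bernoulli}(1/2)^{\otimes\mathbb T}$, and let $K$ be a symmetric transition matrix on $\mathbb T$. Let $(\omega_t)_{t\ge0}$ be the $K$-exclusion dynamical percolation: $\omega_0\sim\mu$, and for each unordered pair $\{x,y\}$ the states of $x$ and $y$ are exchanged at rate $K(x,y)$. Call $t\ge0$ exceptional if $\omega_t$ contains an infinite open cluster.

(i) For every symmetric transition matrix $K$, the set of exceptional times has a.s. Hausdorff dimension $\le 31/36$.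

(ii) Suppose that for some $\theta\in(0,\frac12]$
$$(\mathrm E)\qquad D_K(h):=\tfrac12\sum_{\{x,y\}}K(x,y)\,\|h^{xy}-h\|^2\ \ge\ \theta\cdot\tfrac12\sum_{\{x,y\}:\,x\sim y}\|h^{xy}-h\|^2\qquad\text{for all }h\in\mathcal D .$$
Then the Hausdorff dimension of the set of exceptional times is a.s. equal to $31/36$; in particular exceptional times exist a.s.

Part (ii) applies to the kernels $K^\alpha(x,y)=c_\alpha\|x-y\|^{-(2+\alpha)}$ ($x\ne y$; $K^\alpha(x,x)=0$), $0<\alpha<\infty$, where here $\|\cdot\|$ is the Euclidean norm of the plane and $c_\alpha$ normalizes, and to the nearest-neighbour kernel $K^\infty$ ($K^\infty(x,y)=1/6$ if $x\sim y$, and $0$ otherwise). So for all $\alpha\in(0,+\infty]$ the dimension is a.s. $31/36$.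

In (E), $\|\cdot\|$ is the norm of real $L^2(\mu)$ (inner product $\langle\cdot,\cdot\rangle$), $\omega^{xy}$ is $\omega$ with the states of $x,y$ exchanged, $h^{xy}(\omega)=h(\omega^{xy})$, $x\sim y$ means that $x,y$ are neighbours, and
$$\mathcal D=\Big\{h\in C(\{0,1\}^{\mathbb T}):\ \sum_x\delta_h(x)<\infty\Big\},\qquad \delta_h(x)=\sup_\omega|h(\omega)-h(\mathrm{flip}_x\omega)|.$$

The problem, whose source is Garban–Vanneuville, "Exceptional times for percolation under exclusion dynamics", arXiv:1605.04766 (2016), is to prove or disprove the conjecture that the dimension is a.s. $31/36$ for every $K^\alpha$, $\alpha\in(0,+\infty]$. Theorem A says that the conjecture is true. Two complements are proved in the last section.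

**Theorem B.** (a) The conclusion of Theorem A(ii) holds for every translation-invariant irreducible symmetric transition matrix, and then a.s. the exceptional set has dimension $31/36$ in every non-empty open time interval (so it is dense).

(b) Let $f_R$ be the indicator that $0$ is joined to graph distance $R$ by an open path, let $n=25$, and let $\mathcal R^{\#}_\lambda(f)=\int_0^\infty e^{-\lambda t}\,\mathbb E[f(\omega_0)f(\omega_t)]\,dt$, where $\#=K$ for $K$-exclusion and $\#=\mathrm{iid}$ for the dynamics in which each site is resampled at rate $1$. Under (E) there is $C<\infty$ such that for all $\lambda\ge1$ and $R\ge4n$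
$$\tfrac14\,\mathcal R_\lambda^{\rm iid}(f_R)\ \le\ \mathcal R^K_\lambda(f_R)\ \le\ C\,\mathcal R^{\rm iid}_\lambda(f_{R-n-2}).$$
The lower bound holds for every symmetric transition matrix $K$ and every cylinder function in place of $f_R$.

## 2. Swaps against resamplings: first examples

At $p=1/2$ a fixed time is a.s. not exceptional: the probability that $0$ is joined to distance $R$ tends to $0$. But there are uncountably many times, and the union of uncountably many null events may be everything. Theorem A(ii) says that exceptional times do occur, and measures how many.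

We may quote two results. For i.i.d. dynamical percolation (independent resampling at Poisson clocks) exceptional times exist a.s. and have dimension a.s. $31/36$. For $K^\alpha$ with $0<\alpha<217/816$, the dimension is an a.s. constant in $[d(\alpha),31/36]$ with $d(\alpha)=1-\frac5{36}(1-\frac{68}{21}\alpha)^{-1}$. Small $\alpha$ means very long jumps, so that swaps resemble resamplings. The nearest-neighbour kernel is the opposite extreme.

**Example (two sites).** Suppose the only swap is $\{x,y\}$, at rate $\kappa$, and $f=\omega_x$. After time $t$ the number of swaps is even with probability $\frac12(1+e^{-2\kappa t})$. So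
$$\mathbb E[f(\omega_0)f(\omega_t)]=\tfrac12\cdot\tfrac{1+e^{-2\kappa t}}2+\tfrac14\cdot\tfrac{1-e^{-2\kappa t}}2=\tfrac38+\tfrac18e^{-2\kappa t}\ \longrightarrow\ \tfrac38>\tfrac14=(\mathbb Ef)^2 .$$
With resampling at rate $1$ one gets $\frac14+\frac14e^{-t}$, which does decorrelate. Swaps conserve the number of open sites, and this conservation law is the source of all the difficulty.

**Example (condition (E)).** For $K^\alpha$ with $\alpha<\infty$, nearest neighbours are at Euclidean distance $1$, so $K^\alpha(x,y)=c_\alpha$ for $x\sim y$, and $6c_\alpha\le1$ because rows sum to $1$. Dropping all other pairs from $D_K$ gives (E) with $\theta=c_\alpha\le\frac16$. For $K^\infty$, $\theta=\frac16$. On the other hand $K=$ identity is a symmetric transition matrix for which nothing moves. Then $D_K=0$, (E) fails, and a.s. there is no exceptional time. This is compatible with part (i), which is only an upper bound.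

**Example ($R=1$).** $f_1=1$ iff $0$ and one of its six neighbours are open, so $\mathbb Ef_1=\frac12(1-2^{-6})=\frac{63}{128}$. A site is *pivotal* if changing its state changes the value of $f$; let $I_x$ be the probability that $x$ is pivotal. Here $I_0=\frac{63}{64}$. A neighbour $y$ of $0$ is pivotal iff $0$ is open and the other five neighbours are closed, so $I_y=2^{-6}$. Swapping $0$ and $y$ changes $f_1$ iff their states differ and one of the other five neighbours is open: probability $\frac12\cdot\frac{31}{32}=\frac{31}{64}\le I_0+I_y=1$. Swapping two neighbours of $0$ never changes $f_1$. Swaps therefore change $f$ at most as often as the pivotals allow, and sometimes far less. This is why the upper bound on the dimension will be general and the lower bound will need work.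

## 3. The semigroup and its Dirichlet form

For $h\in\mathcal D$ put $Lh=\sum_{\{x,y\}}K(x,y)(h^{xy}-h)$. Exchanging two states amounts to at most two flips, so $|h^{xy}-h|\le\delta_h(x)+\delta_h(y)$. Rows of $K$ sum to $1$, so the series converges uniformly. By Liggett, *Interacting Particle Systems*, Thm I.3.9, $L$ on $\mathcal D$ closes in $C(\{0,1\}^{\mathbb T})$ to the generator of a Feller process (with càdlàg paths), $\mathcal D$ is a core, and $(\lambda-L)\mathcal D$ is dense in $C$ for $\lambda>0$.

Each swap preserves $\mu$. Hence $\int Lh\,d\mu=0$ on $\mathcal D$ (so $\mu$ is stationary), $\langle g,h^{xy}\rangle=\langle g^{xy},h\rangle$ (so $L$ is symmetric), and since $\|h^{xy}-h\|^2=2\|h\|^2-2\langle h,h^{xy}\rangle$,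
$$-\langle h,Lh\rangle=D_K(h)\ge0\qquad(h\in\mathcal D).$$
As $(\lambda-L)\mathcal D$ is dense in $C$, it is dense in $L^2(\mu)$. A symmetric nonpositive operator with this property has a self-adjoint closure. We write $L$ for the $L^2$-closure too; $\mathcal D$ is a core for it. The Feller semigroup extends to $L^2(\mu)$, and its resolvent agrees with $(\lambda-L)^{-1}$ on the dense set $(\lambda-L)\mathcal D$, so it is $P_t=e^{tL}$ and
$$\mathbb E[f(\omega_0)f(\omega_t)]=\langle f,P_tf\rangle=\|P_{t/2}f\|^2\ge0 .$$

## 4. Arms, circuits and the quoted estimates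

Let $u_s=e^{i\pi s/3}$ ($s$ mod $6$), $\mathbb T=\mathbb Zu_0+\mathbb Zu_1$; note $u_{s+1}-u_s=u_{s+2}$. Let $|\cdot|$ be the graph distance to $0$: if $z=au_s+bu_{s+1}$ with $a,b\ge0$, then $|z|=a+b$. Thus $|\cdot|$ is the restriction of the norm whose unit ball is the hexagon with vertices $u_s$. Let $H_m(z)$ be the graph ball, a lattice hexagon containing every site of its convex hull; $\partial H_m(z)=\{x:|x-z|=m\}$, $\Lambda_R=H_R(0)$. Non-integer radii are rounded down. Put

* $f_R=1\{0\leftrightarrow\partial\Lambda_R\text{ by an open path in }\Lambda_R\}$ and $\alpha_1(R)=\mathbb Ef_R$;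
* $\alpha_1(r,R)$, the probability of an open crossing from $\partial\Lambda_r$ to $\partial\Lambda_R$;
* $\alpha_4(R)$, the probability of four disjoint arms of alternating colours (open, closed, open, closed in cyclic order) from the neighbours of a site to distance $R$, with $\alpha_4(0):=1$. This event does not depend on the state of the site.

We quote the following.

* **(P1)** $\alpha_1(R)=R^{-5/48+o(1)}$ (Lawler–Schramm–Werner 2002); $\alpha_4(R)=R^{-5/4+o(1)}$ (Smirnov–Werner 2001).
* **(P2)** By RSW and FKG: $\alpha_1(r/2)\,\alpha_1(2r,R)\le C\alpha_1(R)$; $\alpha_1(cR)\le C_c\,\alpha_1(R)$ for fixed $c\in(0,1)$; $\alpha_1(16,R)\le C\alpha_1(R)$.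
* **(P3)** The probability of one open and one closed arm in a half-plane annulus of radii $r<R$ is $\le Cr/R$ (Werner's lectures on 2D critical percolation; Nolin, EJP 13 (2008)).
* **(P4)** (Garban–Pete–Schramm, *The Fourier spectrum of critical percolation*, Acta Math. 205 (2010), lower-tail theorem, radial case.) Let $g_R$ be the one-arm indicator to distance $R$, $\chi_S=\prod_{x\in S}(2\omega_x-1)$, $\widehat g_R(S)=\mathbb E[g_R\chi_S]$. For all $1\le r\le R$, $\ \sum_{|S|<r^2\alpha_4(r)}\widehat g_R(S)^2\le C\,\alpha_1(R)^2/\alpha_1(r)$.

We also need a duality statement. Two lattice paths, drawn with straight edges, can cross only at sites.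

**(P5)** *If $0$ is open and $f_R(\omega)=0$, there is a simple lattice circuit in $\Lambda_R$, all of whose sites are closed, with $0$ in its interior. Conversely such a circuit forces $f_R=0$.*

*Proof.* The open cluster $\mathcal C$ of $0$ in $\Lambda_R$ lies in $\Lambda_{R-1}$, and every site outside $\mathcal C$ adjacent to $\mathcal C$ is a closed site of $\Lambda_R$. Let $\widehat{\mathcal C}$ be $\mathcal C$ together with the finite components of $\mathbb T\setminus\mathcal C$; then $\widehat{\mathcal C}$ and its complement are connected. Consider the dual hexagonal cells, and call an edge between a cell of $\widehat{\mathcal C}$ and a cell outside a boundary edge. Three cells meet at each dual vertex, so each vertex has $0$ or $2$ boundary edges, and the boundary edges form disjoint simple closed curves. Let $J$ be one of them. Along $J$ all cells on one side are in $\widehat{\mathcal C}$ and all cells on the other side are not: at a vertex of $J$, two of the three cells lie on the same side and have the same status. A path of adjacent cells inside $\widehat{\mathcal C}$, or inside its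 complement, does not cross $J$, so $J$ separates all of $\widehat{\mathcal C}$ from all of its complement. If there were a second curve $J'$, the two cells along an edge of $J'$ would have different status but lie on the same side of $J$, a contradiction. So $J$ is the only curve, and $0$ is inside it.

Follow $J$ and list the outer cells along it. At each vertex of $J$ the outer cell stays the same or changes to an adjacent one, so the centres form a closed lattice walk. Each of these sites is adjacent to a site of $\widehat{\mathcal C}$, which must belong to $\mathcal C$ (otherwise the outer site would be in the same finite component of $\mathbb T\setminus\mathcal C$). So the walk consists of closed sites of $\Lambda_R$. Push each point of $J$ in a straight line to the centre of its outer cell. Where the outer cell changes, let the parametrization of $J$ pause at the vertex $p$, which belongs to both outer cells, and push the paused points to the segment joining the two centres. By convexity all these lines stay in outer cells and avoid $0$. So the walk has the winding number $\pm1$ of $J$ around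 $0$. Cut the walk at repeated sites into simple closed subwalks and back-and-forth steps; winding numbers add up and back-and-forth steps have winding number $0$, so some simple circuit has nonzero winding number around $0$, that is, contains $0$ in its interior.

Conversely, the interior of a circuit of $\Lambda_R$ is an open subset of the convex hull of $\Lambda_R$, and the sites of $\partial\Lambda_R$ lie on the boundary of this hull. So none of them is in the interior, and a path from $0$ to $\partial\Lambda_R$ must use a site of the circuit. $\square$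

## 5. At most 31/36: counting pivotal sites

This section proves Theorem A(i): $K$ is any symmetric transition matrix.

**Lemma 1.** $\mathbb P(\exists t\in[0,\varepsilon]:f_R(\omega_t)=1)\le\alpha_1(R)+\varepsilon\sum_xI_x(f_R)$.

*Proof.* If $f_R(\omega_t)=1$ for some $t\le\varepsilon$, then $f_R(\omega_0)=1$ or $f_R(\omega_\cdot)$ jumps in $(0,\varepsilon]$; so we bound the expected number of jumps. The path $t\mapsto f_R(\omega_t)$ is càdlàg with values in $\{0,1\}$, so it has finitely many jumps in $(0,\varepsilon]$ and is constant between them. The number of $k\in\{1,\dots,2^m\}$ with $f_R(\omega_{(k-1)\varepsilon2^{-m}})\ne f_R(\omega_{k\varepsilon2^{-m}})$ is nondecreasing in $m$ and, by right-continuity, equals the number of jumps once $\varepsilon 2^{-m}$ is below the gaps between jumps. By monotone convergence, stationarity, $f_R^2=f_R$ and $f_R\in\mathcal D$, the expected number of jumps is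
$$\lim_m2^m\,\mathbb P\big(f_R(\omega_0)\ne f_R(\omega_{\varepsilon2^{-m}})\big)=\lim_m2^m\cdot2\langle f_R,(I-P_{\varepsilon2^{-m}})f_R\rangle=2\varepsilon D_K(f_R)=\varepsilon\sum_{\{x,y\}}K(x,y)\,\mathbb P(f_R^{xy}\ne f_R).$$
If $f_R^{xy}\ne f_R$ then $\omega_x\ne\omega_y$, and $\omega^{xy}$ arises by flipping $x$, then $y$. So $x$ is pivotal in $\omega$ or $y$ is pivotal in $\mathrm{flip}_x\omega\sim\mu$, and $\mathbb P(f_R^{xy}\ne f_R)\le I_x+I_y$. Finally $\sum_{\{x,y\}}K(x,y)(I_x+I_y)\le\sum_xI_x$, since rows sum to $1$. $\square$

**Lemma 2.** $\sum_xI_x(f_R)\le R^{3/4+o(1)}\alpha_1(R)$.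

*Proof.* **Step 1: arms around a pivotal site.** Let $x\ne0$ be pivotal. With $x$ open there is a simple open path $\pi$ in $\Lambda_R$ from $0$ through $x$ to some $e\in\partial\Lambda_R$. With $x$ closed, $0$ is open and $f_R=0$, so (P5) gives a closed circuit $\sigma\subset\Lambda_R$ around $0$; it contains $x$, because otherwise it would remain closed when $x$ is opened. Off $x$, $\pi$ and $\sigma$ are disjoint. A ball not containing $0$ cannot contain $\sigma$, because the interior of $\sigma$ lies in the convex hull of $\sigma$.

Suppose $\rho\ge1$, $H_\rho(x)\subset\Lambda_R$ and $0\notin H_\rho(x)$. We claim that there are four alternating arms from $x$ to distance $\rho$. Since $\sigma\not\subset H_\rho(x)$, following $\sigma$ from $x$ in its two directions until $\partial H_\rho(x)$ gives two disjoint closed arms. For $x$ in the sector of $u_s,u_{s+1}$ we have $|x+\rho u_s|=|x|+\rho$, so $|x|+\rho\le R$. Hence $|e-x|\ge R-|x|\ge\rho$. As also $|0-x|>\rho$, following $\pi$ from $x$ backwards and forwards until $\partial H_\rho(x)$ gives two disjoint open arms. The part of $\pi$ before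 $x$ is inside $\sigma$, because it starts at $0$ and avoids $\sigma$. The part after $x$ is outside, because it avoids $\sigma$ and ends at $e\ne x$, a site of $\partial\Lambda_R$ not on $\sigma$. The two closed arms and $x$ form a crosscut of the convex hull of $H_\rho(x)$. The two edges of $\pi$ at $x$ lie on opposite sides of it, one inside and one outside $\sigma$, and the open arms do not meet it again. So the open arms end on different arcs of $\partial H_\rho(x)$, and the colours alternate.

None of the events used below depends on $\omega_x$. Let $R$ be large.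

**Step 2: $|x|<8$ (including $x=0$).** Pivotality implies an open crossing from $\partial\Lambda_{16}$ to $\partial\Lambda_R$. These boundedly many sites contribute $O(\alpha_1(16,R))=O(\alpha_1(R))$.

**Step 3: $8\le|x|=r\le R/2$.** There are open arms $0\leftrightarrow\partial\Lambda_{r/2}$ and $\partial\Lambda_{2r}\leftrightarrow\partial\Lambda_R$ (the beginning and the end of $\pi$), and four arms from $x$ to distance $r/4$, inside $H_{r/4}(x)\subset\{3r/4\le|\cdot|\le5r/4\}$. The three regions are disjoint, so the three events are independent and $I_x\le C\alpha_4(r/4)\alpha_1(R)$ by (P2). There are $6r$ sites with $|x|=r$; the total is at most $C\alpha_1(R)\sum_{r\le R}r\,\alpha_4(r/4)\le R^{3/4+o(1)}\alpha_1(R)$ by (P1).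

**Step 4: $|x|>R/2$ and $d:=R-|x|\ge R/64$.** There are four arms from $x$ to distance $R/64$ and, in a disjoint region, an arm $0\leftrightarrow\partial\Lambda_{R/4}$. So $I_x\le\alpha_4(R/64)\,\alpha_1(R/4)$. There are $O(R^2)$ such sites, and the total is at most $R^{2-5/4+o(1)}\alpha_1(R)$.

**Step 5: $d<R/64$.** Choose $z\in\partial\Lambda_R$ with $|x-z|=d$. There are four arms from $x$ to distance $d$ inside $H_d(x)\subset H_{2d}(z)$ (nothing is claimed if $d=0$), and an arm $0\leftrightarrow\partial\Lambda_{R/4}$. Since $0\notin H_{R/8}(z)$, $\pi$ between $0$ and $x$ crosses the annulus $H_{R/8}(z)\setminus H_{3d+3}(z)$, and so does $\sigma$, which contains $x\in H_d(z)$ and is not contained in $H_{R/8}(z)$. So there are one open and one closed arm across $(H_{R/8}(z)\setminus H_{3d+3}(z))\cap\Lambda_R$. By convexity of $\Lambda_R$ this region lies in a half-plane bounded by a lattice line through $z$ (the line of a side of $\Lambda_R$ containing $z$). The three regions are disjoint, so by (P3) and (P2) $I_x\le C\alpha_4(d)\frac{d\vee1}R\alpha_1(R)$. There are at most $6R$ sites for each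 $d$, and the total is at most $C\alpha_1(R)\sum_{d\le R}(d\vee1)\alpha_4(d)\le R^{3/4+o(1)}\alpha_1(R)$. $\square$

*Proof of Theorem A(i).* Take $\varepsilon=2^{-m}$ and $R=\lfloor\varepsilon^{-4/3}\rfloor$, so that $\varepsilon R^{3/4}\le 1$. Since $\frac43\cdot\frac5{48}=\frac5{36}$, Lemmas 1, 2 and (P1) give $\mathbb P(\exists t\in[0,\varepsilon]:f_R(\omega_t)=1)\le\varepsilon^{5/36-o(1)}$. Let $N_m$ be the number of dyadic intervals of length $2^{-m}$ in $[0,1]$ meeting $\{t:f_R(\omega_t)=1\}\supset\{t:0\leftrightarrow\infty\text{ in }\omega_t\}$. By stationarity $\mathbb EN_m\le2^{m(31/36+o(1))}$. For $s>31/36$, $\mathbb E[N_m2^{-ms}]\to0$, so by Fatou $\liminf_mN_m2^{-ms}=0$ a.s., and $\{t\in[0,1]:0\leftrightarrow\infty\}$ has $\mathcal H^s$-measure $0$ a.s. The bounds are the same with any site in place of $0$ (they involve $K$ only through its row sums) and for any unit time interval. Take the countable union. $\square$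

## 6. An energy estimate and what it yields

For the lower bound everything rests on one second-moment estimate, proved in Sections 7–11.

**Proposition 3.** Assume (E), and let $n=25$. For every $\gamma\in(0,31/36)$ there is $C'_\gamma$ such that for all $R\ge4n$
$$\int_0^\infty e^{-t}t^{-\gamma}\,\langle f_R,P_tf_R\rangle\,dt\le C'_\gamma\,\alpha_1(R)^2.\tag{1}$$

**Proposition 4.** Assume (1) for a given $\gamma\in(0,31/36)$. For each $\ell\in(0,1]$ there is $\eta>0$ such that with probability at least $\eta$ the set $\{t\in[0,\ell]:0\leftrightarrow\infty\text{ in }\omega_t\}$ has Hausdorff dimension $\ge\gamma$.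

*Proof.* Recall Frostman's criterion: a compact set carrying a nonzero finite measure $\nu$ with $\iint|t-s|^{-\gamma}d\nu\,d\nu<\infty$ has dimension $\ge\gamma$.

**Step 1: random measures with bounded energy.** Let $\mathcal T_R=\{t\in[0,\ell]:f_R(\omega_t)=1\}$, decreasing in $R$, and $\mu_R(dt)=\alpha_1(R)^{-1}1_{\mathcal T_R}(t)\,dt$. Then $\mathbb E\mu_R([0,\ell])=\ell$. Let $\mathcal E_R=\iint|t-s|^{-\gamma}d\mu_R\,d\mu_R$. By stationarity, and since $e^{-t}\ge e^{-1}$ on $[0,1]$,
$$\mathbb E\mathcal E_R\le2\ell\,\alpha_1(R)^{-2}\int_0^\ell t^{-\gamma}\langle f_R,P_tf_R\rangle\,dt\le2\ell e\,C'_\gamma=:C_4 .$$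
As $\ell\le1$, $\mu_R([0,\ell])^2\le\mathcal E_R$. By Paley–Zygmund $\mathbb P(\mu_R([0,\ell])\ge\ell/2)\ge\ell^2/(4C_4)=:2\eta$, and by Markov $\mathbb P(\mathcal E_R>M)\le\eta$ for $M=C_4/\eta$. So $\mathbb P(\mu_R([0,\ell])\ge\ell/2,\ \mathcal E_R\le M)\ge\eta$ for all $R\ge4n$. By Fatou, with probability at least $\eta$ this happens for infinitely many $R$.

**Step 2: a limit measure.** On that event, along such $R$ the masses are at most $M^{1/2}$. Take a subsequential weak limit $\nu$ on $[0,\ell]$. It has mass $\ge\ell/2$. Its energy is $\le M$: for the continuous kernel $\min(|t-s|^{-\gamma},k)$ this follows by weak convergence; then let $k\to\infty$. It is supported on $\bigcap_R\overline{\mathcal T_R}$, because $\mu_R$ is supported on $\overline{\mathcal T_{R_0}}$ for $R\ge R_0$. So $\dim\bigcap_R\overline{\mathcal T_R}\ge\gamma$ by Frostman.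

**Step 3: removing the closures.** $f_R(\omega_\cdot)$ is càdlàg with finitely many jumps in $[0,\ell]$, so $\overline{\mathcal T_R}\setminus\mathcal T_R$ is a finite set of jump times. Hence $\bigcap_R\overline{\mathcal T_R}\setminus\bigcap_R\mathcal T_R$ is countable, which does not affect the dimension, and $\bigcap_R\mathcal T_R=\{t\in[0,\ell]:0\leftrightarrow\infty\text{ in }\omega_t\}$. $\square$

## 7. The i.i.d. benchmark, and two comparisons that fail

For i.i.d. dynamics, resampling at rate $1$ gives $P^{\rm iid}_t\chi_S=e^{-t|S|}\chi_S$, and (1) follows from (P4).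

**Lemma 5.** Let $g^{\rm iid}_R(t)=\mathbb E[f_R(\omega_0)f_R(\omega_t)]=\sum_S\widehat f_R(S)^2e^{-t|S|}$ for i.i.d. dynamics. For every $\gamma\in(0,31/36)$, $\int_0^1t^{-\gamma}g_R^{\rm iid}(t)\,dt\le C_\gamma\,\alpha_1(R)^2$ for all $R$.

*Proof.* First take $g_R$ of (P4) in place of $f_R$. The set $S=\emptyset$ contributes $\alpha_1(R)^2\int_0^1t^{-\gamma}dt$. For $S\ne\emptyset$, $\int_0^1t^{-\gamma}e^{-t|S|}dt\le\Gamma(1-\gamma)|S|^{\gamma-1}$. Let $k_j=4^j\alpha_4(2^j)=2^{j(3/4+o(1))}$ for $0\le j\le J=\lfloor\log_2R\rfloor$; note $k_0\le1$. For each $S\neq\emptyset$ let $j(S)$ be the first $j\le J$ with $|S|<k_j$, if there is one; $j(S)\ge1$ because $|S|\ge1\ge k_0$. Sets with $j(S)=j$ have $|S|\ge k_{j-1}$, so by (P4) with $r=2^j$ they contribute in total at most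
$$Ck_{j-1}^{\gamma-1}\,\frac{\alpha_1(R)^2}{\alpha_1(2^j)}=\alpha_1(R)^2\,2^{j(5/48-\frac34(1-\gamma)+o(1))},$$
which is summable in $j$, as $1-\gamma>\frac5{36}=\frac43\cdot\frac5{48}$. The remaining sets have $|S|\ge k_J$ and contribute at most $C\,\mathbb E[g_R^2]\,k_J^{\gamma-1}\le\alpha_1(R)R^{-\frac34(1-\gamma)+o(1)}\le C\alpha_1(R)^2$. If (P4) is used with another shape of ball, then $f_R\le g_{cR}$ for a constant $c>0$, so $g^{\rm iid}_R(t)\le\mathbb E[g_{cR}(\omega_0)g_{cR}(\omega_t)]$, and (P2) concludes. $\square$

Can one transfer this to exclusion? Since $\chi_S(\omega^{xy})=\chi_{S'}(\omega)$ with $S'$ the image of $S$ under the transposition of $x,y$, exclusion moves $\chi_S$ to other characters with the *same* $|S|$. The quantity that does all the work in Lemma 5 is conserved.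

**First attempt: $D_K\ge c\,D_{\rm iid}$.** The i.i.d. Dirichlet form is $D_{\rm iid}(h)=\frac14\sum_x\|h\circ\mathrm{flip}_x-h\|^2$. Take $h=\sum_{x\in\Lambda_m}\chi_{\{x\}}$. Then $D_{\rm iid}(h)=|\Lambda_m|=3m^2+3m+1$. For $K^\infty$ only swaps across the boundary change $h$, by $\pm2$, with probability $\frac12$. There are $12m+6$ edges leaving $\Lambda_m$ (three at each corner, two at each other site of $\partial\Lambda_m$), so $D_{K^\infty}(h)=\frac12\cdot\frac16(12m+6)\cdot\frac12\cdot4=2m+1$. The ratio tends to $0$. No comparison for all $h$ is possible; the particular function $f_R$ has to enter.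

**Second attempt: throw away awkward swaps.** Swaps in different places interact. One would like to keep only swaps in disjoint small boxes, where everything factorizes, and argue that fewer swaps mean slower decorrelation: $A\ge A'$ should give $\langle f,e^{-tA}f\rangle\le\langle f,e^{-tA'}f\rangle$. This is false for nonnegative operators in general. Take
$$A'=\begin{pmatrix}0&0\\0&3\end{pmatrix},\qquad A=A'+\begin{pmatrix}1&1\\1&1\end{pmatrix}=\begin{pmatrix}1&1\\1&4\end{pmatrix},\qquad f=\begin{pmatrix}0\\1\end{pmatrix}.$$
Then $\langle f,e^{-tA'}f\rangle=e^{-3t}$, whereas $A$ has lowest eigenvalue $\frac{5-\sqrt{13}}2<1$ with an eigenvector not orthogonal to $f$, so $\langle f,e^{-tA}f\rangle\ge c\,e^{-t}$, which is larger than $e^{-3t}$ for large $t$. But look at the resolvents: for $\lambda\geq 0$,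
$$\langle f,(\lambda+A)^{-1}f\rangle=\frac{1+\lambda}{(1+\lambda)(4+\lambda)-1}\ \le\ \frac1{3+\lambda}=\langle f,(\lambda+A')^{-1}f\rangle\quad(\lambda>0),$$
because this amounts to $(1+\lambda)(3+\lambda)\le(1+\lambda)(4+\lambda)-1$, that is, $\lambda\ge0$. Resolvents are monotone where semigroups are not, and (1) is an integral over time with a weight $e^{-t}t^{-\gamma}$ that is a mixture of exponentials. So resolvents suffice.

## 8. Keeping one swap per 7-site block

From here to the end of Section 11, **(E) is assumed**, $n=25$, $R\ge4n$, and constants $C$ depend neither on $R$ nor on time. We choose disjoint blocks and, in each, one very special swap.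

**Blocks.** In the ring $\mathbb Z[u_1]=\mathbb T$ the element $2+u_1$ has norm $|2+u_1|^2_{\rm Eucl}=\frac{25}4+\frac34=7$. It generates an ideal of index $7$, all of whose elements have norm divisible by $7$. The seven elements $0,u_0,\dots,u_5$ have pairwise differences of norm $1,3$ or $4$, so they are distinct modulo the ideal and form a full set of residues. Hence the *blocks* $B=H_1(c)$, $c\in(2+u_1)\mathbb Z[u_1]$, tile $\mathbb T$.

**The chosen swap.** For $B=H_1(c)$ let $y_B=c$ and $x_B=c+u_2$. Let $g_1$ (resp. $g_0$) be the block configuration in which only $x_B$ (resp. only $y_B$) is open. Call $B$ *good* if $\omega_B\in\{g_0,g_1\}$; this has probability $2\cdot2^{-7}=2^{-6}$ and is invariant under exchanging $x_B,y_B$, which interchanges $g_0$ and $g_1$. In $g_0$ the open centre is walled in by closed sites, so for connections through $B$ the configuration $g_0$ is as good as all closed. In $g_1$ the open site is on the rim. So on good blocks the swap acts as a flip of the single site $x_B$: the conserved particle is hidden in the centre. Define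

* $E_B$: averaging over $\omega_B$ (uniform on $\{0,1\}^B$);
* $\Pi_Bh=h$ if $B$ is not good, and $\Pi_Bh=\frac12(h+h^{x_By_B})$ if $B$ is good.

Both are orthogonal projections and Markov operators. $\Pi_BE_B=E_B$ because $E_Bh$ does not depend on $\omega_B$, and $E_B\Pi_B=E_B$ by taking adjoints; so $E_B\le\Pi_B\le I$. Operators of different blocks commute.

Let $\mathcal B=\mathcal B_R$ be the finite set of blocks whose centre satisfies $n<|c|\le R-n-1$; then $0\notin H_n(c)\subset\Lambda_{R-1}$. Put $A'=\sum_{B\in\mathcal B}(I-\Pi_B)$, a bounded nonnegative self-adjoint operator.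

**Lemma 6.** With $\kappa=2\theta\le1$: $D_K(h)\ge\kappa\langle h,A'h\rangle$ for $h\in\mathcal D$.

*Proof.* $(I-\Pi_B)h=\frac12 1_{B\text{ good}}(h-h^{x_By_B})$, so $\langle h,(I-\Pi_B)h\rangle=\frac14\mathbb E[1_{B\text{ good}}(h^{x_By_B}-h)^2]\le\frac14\|h^{x_By_B}-h\|^2$. The pairs $\{x_B,y_B\}$ are distinct nearest-neighbour pairs, so $\langle h,A'h\rangle\le\frac14\sum_{x\sim y}\|h^{xy}-h\|^2\le\frac1{2\theta}D_K(h)$ by (E). $\square$

**Lemma 7.** For $\lambda>0$ and $f\in L^2(\mu)$, with $L$ the generator of the exclusion process (or any self-adjoint nonpositive operator with core $\mathcal D$ and form $D_K$ on $\mathcal D$),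
$$\langle f,(\lambda-L)^{-1}f\rangle=\sup_{h\in\mathcal D}\{2\langle f,h\rangle-\lambda\|h\|^2-D_K(h)\}.\tag{2}$$
Consequently
$$\langle f,(\lambda-L)^{-1}f\rangle\le\langle f,(\lambda+\kappa A')^{-1}f\rangle.\tag{3}$$

*Proof.* Let $h_0=(\lambda-L)^{-1}f$. For $h$ in the domain of $L$, expanding the square and using $(\lambda-L)h_0=f$,
$$2\langle f,h\rangle-\langle h,(\lambda-L)h\rangle=\langle f,h_0\rangle-\langle h-h_0,(\lambda-L)(h-h_0)\rangle\le\langle f,h_0\rangle .$$
Choose $h_m\in\mathcal D$ with $h_m\to h_0$ and $Lh_m\to Lh_0$; the left side at $h_m$ converges to its value $\langle f,h_0\rangle$ at $h_0$. This is (2). The same identity for the bounded operator $\kappa A'$ gives $\langle f,(\lambda+\kappa A')^{-1}f\rangle=\sup_{h\in L^2}\{2\langle f,h\rangle-\langle h,(\lambda+\kappa A')h\rangle\}$. By Lemma 6 each term in (2) is at most the corresponding term here, and the supremum is over a larger set. $\square$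

Now $t^{-\gamma}=\Gamma(\gamma)^{-1}\int_0^\infty s^{\gamma-1}e^{-st}\,ds$, and $\langle f,P_tf\rangle\ge0$. Integrate (3) at $\lambda=1+s$ against $\Gamma(\gamma)^{-1}s^{\gamma-1}ds$, writing both resolvents as Laplace transforms. By Tonelli, for $0<\gamma<1$,
$$\int_0^\infty e^{-t}t^{-\gamma}\langle f_R,P_tf_R\rangle\,dt\le\int_0^\infty e^{-t}t^{-\gamma}\langle f_R,e^{-\kappa tA'}f_R\rangle\,dt.\tag{4}$$
The exclusion process is gone. What remains is a product of independent block dynamics, which act only on good blocks.

Could we now compare $A'$ with the block resampling $\sum_B(I-E_B)$ as operators? No: $h=1\{B\text{ all open}\}$ has $(I-\Pi_B)h=0$ but $(I-E_B)h\ne0$. We must again use that the function is $f_R$.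

## 9. Rewiring: a pivotal block becomes a pivotal swap

Write $f=f_R$, and let $\omega^{B\leftarrow\zeta}$ be $\omega$ with $\omega_B$ replaced by $\zeta$ ($\mathbf1$: all open, $\mathbf0$: all closed). For $B\in\mathcal B$ let
$$U_B(\omega)=1\{f(\omega^{B\leftarrow\mathbf1})=1,\ f(\omega^{B\leftarrow\mathbf0})=0\},\qquad V_B(\omega)=f(\omega^{B\leftarrow g_1})-f(\omega^{B\leftarrow g_0}).$$
Neither depends on $\omega_B$. In $g_0$ the open site $y_B$ has only closed neighbours, and $y_B\ne0$, $y_B\notin\partial\Lambda_R$, so no open path from $0$ to $\partial\Lambda_R$ uses it: $f(\omega^{B\leftarrow g_0})=f(\omega^{B\leftarrow\mathbf0})$. By monotonicity $V_B\in\{0,1\}$.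

**Example ($U_B=1$, $V_B=0$).** In coordinates relative to $c$, let $2u_5$ and $2u_0$ be the only open sites at distance $2$. Suppose that off $B$ there is an open path from $0$ to $2u_5$ and one from $2u_0$ to $\partial\Lambda_R$, and that $f=0$ when $B$ is closed. With $B$ open, the path can pass through $u_5,u_0$, so $U_B=1$. But $x_B=u_2$ has the neighbours $u_1,0,u_3$ in $B$ and $u_1+u_2,\,2u_2,\,u_2+u_3$ outside, all closed in $g_1$, so $V_B=0$. The remedy is to change $\omega$ in a ball of fixed radius so that the arms arrive at the correct places. The ball must be large enough to turn the arms around; radius $25$ will do.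

**Lemma 8 (routing).** Let $S_m=\partial H_m(0)$ and let $p_1,p_2,p_3,p_4$ be distinct sites of $S_n$, $n=25$, in counterclockwise (ccw) cyclic order. There are vertex-disjoint simple lattice paths $q_1,\dots,q_4$ in $(H_n(0)\setminus H_2(0))\cup\{2u_1,2u_2,2u_3,2u_4\}$, with $q_i$ joining $p_i$ to $2u_i$.

*Proof.* We move four tokens from $S_{25}$ inwards, one level at a time.

**Step 1: coordinates.** The sites of $S_m$ are $(s,i)_m:=(m-i)u_s+iu_{s+1}$, $s$ mod $6$, $0\le i\le m-1$ (sector $s$, index $i$), in ccw lexicographic order; we drop the subscript. Consecutive sites are neighbours. Subtracting $u_s$ shows that $(s,i)\in S_m$ is adjacent to $(s,i)\in S_{m-1}$ if $i\le m-2$, and to $(s+1,0)\in S_{m-1}$ if $i=m-1$. Subtracting $u_{s+1}$ shows that for $i\ge1$ it is adjacent to $(s,i-1)\in S_{m-1}$.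

**Step 2: descent from $S_m$ to $S_{m-1}$, $m\ge6$.** This moves all four tokens inwards without collisions. If the corner $(s+1,0)$ is occupied, let $(s,m-1),\dots,(s,m-j)$ be the maximal (possibly empty) run of occupied sites just before it. One of the four tokens is on the corner, so $j\le3$ and run indices are $\ge m-3\ge3$. Tokens of a run move $(s,i)\mapsto(s,i-1)$. All other tokens subtract $u_s$ ($s$ their sector); in particular a token on a corner stays on the corner ray. For instance, on $S_6$, tokens at $(0,4),(0,5),(1,0)$ go to $(0,3),(0,4),(1,0)$ on $S_5$; without the run rule $(0,5)$ would collide with the corner token. The map is injective and preserves the cyclic order, for the following reasons.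

* If $(s+1,0)$ is occupied, then $(s,m-j-1)$ is unoccupied. Non-run tokens of sector $s$ have $i\le m-j-2$ and keep their label, the run occupies $(s,m-j-1),\dots,(s,m-2)$, and the corner token goes to $(s+1,0)$.
* If $(s+1,0)$ is empty, tokens of sector $s$ with $i\le m-2$ keep their label, and a token at $(s,m-1)$ goes to $(s+1,0)$.
* Tokens of sector $s+1$ with index $\ge1$ keep index $\ge1$ (run tokens get index $\ge2$) or go to $(s+2,0)$. So only one token can reach $(s+1,0)$.

**Step 3: a linear order that descent preserves.** Let $\prec$ be the linear order on $S_m$ given by $(5,1)\prec\dots\prec(5,m-1)\prec(0,0)\prec\dots\prec(4,m-1)\prec(5,0)$, i.e. the cycle cut between $(5,0)$ and $(5,1)$. By Step 2, tokens at $(5,i)$, $i\ge1$, keep index $\ge1$ in sector $5$ or go to $(0,0)$; a token at $(5,0)$ stays at $(5,0)$; a token at $(4,m-1)$ goes to $(5,0)$ or $(4,m-2)$. No token crosses the cut, so descent preserves $\prec$. For $i=1,\dots,4$ it also preserves the relations $\preceq(i,0)$ (tokens of sector $i-1$ go at most to $(i,0)$, and $(i,0)$ stays) and $\succ(i,0)$ (tokens of sector $i$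 with index $\ge1$ keep index $\ge1$ or go to $(i+1,0)$).

**Step 4: slides.** At each level we let at most one token *slide* along $S_m$ through unoccupied sites, and then descend. At each level the sites used by different tokens are disjoint and each token uses an arc, so the traces of the tokens are disjoint simple paths.

**Step 5: operation $\mathsf S$ (four levels, at most one slide per level).** It brings tokens at $y_1\prec y_2\prec y_3\prec y_4$ to the corners $(1,0),\dots,(4,0)$. First, in decreasing $i$, slide the tokens with $y_i\preceq(i,0)$ ccw to $(i,0)$. The way is free: $y_{i+1}$ is either already at $(i+1,0)$, where it stays on its ray, or $\succ(i+1,0)$, a relation kept by descent; and tokens with smaller labels are $\prec y_i$. Now all tokens satisfy $y_i\succeq(i,0)$. Then, in increasing $i$, slide the tokens with $y_i\succ(i,0)$ back to $(i,0)$. The way is free: $y_{i-1}$ is already at $(i-1,0)$, and tokens with larger labels are $\succ y_i$. Each token slides at most once.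

**Step 6: operation $\mathsf R$ (one level).** It applies when the tokens are at $(1,0),\dots,(4,0)$: slide the token at $(4,0)$ ccw through $(4,1),\dots,(5,0)$ to $(5,1)$, then descend. The token ends at $(5,1)$: the last token in $\prec$ has become the first.

**Step 7: conclusion.** Initially the labels in $\prec$-order form a cyclic rotation of $(1,2,3,4)$. Apply $\mathsf S$, and then $\mathsf R,\mathsf S$ at most three times, until token $i$ is at $(i,0)$ for each $i$. This uses at most $4+3\cdot5=19$ levels, among $25,24,\dots,7$, all $\ge6$. Then descend along the rays to $2u_i$. $\square$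

**Lemma 9 (rewiring).** Let $B\in\mathcal B$ have centre $c$. If $U_B(\omega)=1$, there is $\omega'$ with $\omega'=\omega$ off $H:=H_n(c)$ and $V_B(\omega')=1$.

*Proof.* Coordinates inside $H$ are relative to $c$; let $S_n=\partial H$.

**Step 1: a path and a circuit through $B$.** Since $f(\omega^{B\leftarrow\mathbf1})=1$, there is a simple path $\pi$ in $\Lambda_R$, open in $\omega^{B\leftarrow\mathbf1}$, from $0$ to some $e\in\partial\Lambda_R$. Since $f(\omega^{B\leftarrow\mathbf0})=0$, $\pi$ visits $B$. As $0\notin B$ is open, (P5) gives a simple circuit $\sigma\subset\Lambda_R$, closed in $\omega^{B\leftarrow\mathbf0}$, with $0$ in its interior; $\sigma$ meets $B$ since $f(\omega^{B\leftarrow\mathbf1})=1$. Off $B$, $\pi$ is open and $\sigma$ is closed in $\omega$, so $\pi\cap\sigma\subset B$.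

**Step 2: open landing sites.** $\pi$ starts and ends outside $H$. Let $p_1,p_3$ be its first and last sites in $H$. They lie in $S_n$, hence not in $B$, and so not in $\sigma$; and $p_1\ne p_3$ because $\pi$ is simple and visits $B$ strictly between. The parts of $\pi$ before $p_1$ and after $p_3$ lie outside $H$, are open in $\omega$, and avoid $\sigma$.

**Step 3: excursions of the circuit.** $\sigma\not\subset H$, because the interior of $\sigma$ contains $0$, which is not in the convex hull of $H$. Let $\tau_1,\dots,\tau_k$ be the excursions of $\sigma$ outside $H$: $\tau_j$ goes from $a_j\in S_n$ to $b_j\in S_n$, with at least one intermediate site and all intermediate sites outside $H$. Since $\sigma$ also visits $B\subset H\setminus S_n$, $a_j\ne b_j$. The endpoints differ from $p_1,p_3\notin\sigma$. The rest of $\sigma$ lies in the convex hull of $H$.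

**Step 4: some $\tau_j$ has its endpoints in different components of the cycle $S_n$ minus $\{p_1,p_3\}$.** This puts the closed landing sites between the open ones. Suppose not, and let $s_j$ be the path from $a_j$ to $b_j$ along $S_n$ avoiding $p_1,p_3$. Replacing each $\tau_j$ by $s_j$ turns $\sigma$ into a closed curve in the convex hull of $H$, with winding number $0$ around $0$. As $\sigma$ has winding number $\pm1$ around $0$, and this is the sum of the winding numbers of the replaced curve and of the loops $\ell_j$ ($\tau_j$ followed by $s_j$ reversed), some $\ell_j$ has nonzero winding number around $0$. The part of $\pi$ from $0$ to $p_1$ avoids $\ell_j$: it avoids $\sigma$, and its only site in $H$ is $p_1\notin s_j$. So $\ell_j$ has the same winding number around $p_1$. The arc of $S_n$ from $p_1$ to $p_3$ not containing $s_j$ avoids $\ell_j$, since $\tau_j\cap S_n=\{a_j,b_j\}\subset s_j$; so this is also the winding number around $p_3$, and, following $\pi$ after $p_3$, around $e$. But $e\notin\ell_j$ lies on the boundary of the convex hull of $\Lambda_R\supset\ell_j$, so the winding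 number around $e$ is $0$: a contradiction.

**Step 5: the new configuration.** Take $\tau=\tau_j$ as in Step 4. Let $p_2$ be its endpoint in the ccw open arc from $p_1$ to $p_3$, and $p_4$ the other one. Then $p_1,p_2,p_3,p_4$ are in ccw order. Take $q_1,\dots,q_4$ from Lemma 8, centred at $c$. Let $o_1=u_1+u_2$ and $o_3=u_2+u_3$. They are neighbours of $x_B=u_2$; $o_1\sim2u_1$ as $2u_1-o_1=u_1-u_2=u_0$, and $o_3\sim2u_3$ as $2u_3-o_3=u_3-u_2=u_4$. Both are in $H_2(0)\setminus B$ and on no $q_i$. Let $\omega'=\omega$ off $H$; on $H\setminus B$ let $\omega'$ be open exactly on $q_1\cup q_3\cup\{o_1,o_3\}$; on $B$ let it be arbitrary.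

**Step 6: $f=1$ with $g_1$ on $B$.** The walk $\pi$ up to $p_1$, $q_1$, $o_1$, $x_B$, $o_3$, $q_3$ reversed, $\pi$ from $p_3$ to $e$ is open and lies in $\Lambda_R$.

**Step 7: $f=0$ with $g_0$ on $B$.** Let $\Sigma$ be the circuit $\tau$ (from $p_4$ to $p_2$), $q_2$ (ending at $2u_2$), $u_2=x_B$, $u_3$, $u_4$, $2u_4$, $q_4$ reversed. It is simple and contained in $\Lambda_R$. Its sites are closed: those of $\tau$ outside $H$ because $\sigma$ is closed off $B$, those of $q_2,q_4$ by the choice of $\omega'$, and $u_2,u_3,u_4$ because in $g_0$ only the centre is open. At $x_B$, $\Sigma$ uses the edge directions $u_2$ (to $2u_2$) and $u_4=u_3-u_2$ (to $u_3$). The edges from $x_B$ to $o_3$ and $o_1$ have directions $u_3$ and $u_1$, on opposite sides, and $o_1,o_3\notin\Sigma$. So $o_1$ and $o_3$ lie in different components of the complement of the Jordan curve $\Sigma$. The path from $0$ along $\pi$ to $p_1$ and along $q_1$ to $o_1$ avoids $\Sigma$, and so does the path from $o_3$ along $q_3$ reversed to $p_3$ and along $\pi$ to $e$. Since $e\notin\Sigma$ is on the boundary of the convex hull of $\Lambda_R$,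 it is in the exterior of $\Sigma$; so is $o_3$, and hence $o_1$ and $0$ are in the interior. By (P5), $f(\omega'^{B\leftarrow g_0})=0$. Hence $V_B(\omega')=1$. $\square$

**Quantitative form.** Let $\mathcal N_B$ be the union of all blocks meeting $H_n(c)$; it lies in $H_{n+2}(c)$, so $|\mathcal N_B|\le N:=|H_{n+2}(0)|$. Let $Q_B$ be the product of $E_{B'}$ over the blocks $B'\subset\mathcal N_B$, i.e. averaging over $\omega_{\mathcal N_B}$, and $\bar V_B=Q_BV_B$. Given $\omega$ off $\mathcal N_B$, every configuration on $\mathcal N_B$ has conditional probability at least $2^{-N}$; Lemma 9 provides one with $V_B=1$ whenever $U_B(\omega)=1$. So, pointwise,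
$$U_B\le2^N\,\bar V_B.\tag{5}$$

## 10. Interpolating between swaps and block resampling

By (5), $\langle f,(I-E_B)f\rangle\le C\langle f,(I-\Pi_B)f\rangle$: a comparison of the decay rates of $f$ at time $0$. To reach positive times, we need it with the semigroup present. We put both dynamics into one two-parameter family.

For $a,b\ge0$ let $T_B=\exp(-a(I-E_B)-b(I-\Pi_B))$. On the ranges of $E_B$, $\Pi_B-E_B$, $I-\Pi_B$ it acts as $1$, $e^{-a}$, $e^{-a-b}$, so
$$T_B=E_B+e^{-a}(\Pi_B-E_B)+e^{-a-b}(I-\Pi_B)=(1-e^{-a})E_B+e^{-a}(1-e^{-b})\Pi_B+e^{-a-b}I .$$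
The first form shows $T_B\ge0$; the second shows that $T_B$ is Markov, hence positivity preserving. Let $T=\prod_{B\in\mathcal B}T_B$, $T^{(B)}=\prod_{B'\in\mathcal B\setminus\{B\}}T_{B'}$ (products of commuting nonnegative operators, hence $\ge0$) and $G(a,b)=\langle f,Tf\rangle$. Then $G(0,b)=\langle f,e^{-bA'}f\rangle$, while $G(a,0)$ is pure block resampling.

**Proposition 10.** There is a constant $C_2$ (depending only on $N$) such that
$$\langle f_R,e^{-bA'}f_R\rangle=G(0,b)\le G(b/C_2,0),\qquad0\le b\le1.\tag{6}$$

*Proof.* **Step 1: derivatives.** Differentiating the first form of $T_B$,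
$$-\partial_aG=\sum_{B\in\mathcal B}\big(e^{-a-b}w_B+e^{-a}r_B\big),\qquad-\partial_bG=\sum_{B\in\mathcal B}e^{-a-b}w_B,$$
$$w_B=\langle f,T^{(B)}(I-\Pi_B)f\rangle\ge0,\qquad r_B=\langle f,T^{(B)}(\Pi_B-E_B)f\rangle\ge0 .$$

**Step 2: computing $w_B$.** On good blocks, $(I-\Pi_B)f=\frac12(f-f^{x_By_B})$, so $(I-\Pi_B)f=\frac12V_B\,(1_{\omega_B=g_1}-1_{\omega_B=g_0})$. $T^{(B)}$ does not act on $\omega_B$, and $V_B$ does not depend on it. So
$$w_B=\langle(I-\Pi_B)f,T^{(B)}(I-\Pi_B)f\rangle=\tfrac14\cdot2\cdot2^{-7}\langle V_B,T^{(B)}V_B\rangle=2^{-8}\langle V_B,T^{(B)}V_B\rangle .$$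

**Step 3: bounding $r_B$ by $w_B$.** Let $\varphi=(\Pi_B-E_B)f$; $\Pi_B-E_B$ is an orthogonal projection commuting with $T^{(B)}$, so $r_B=\langle\varphi,T^{(B)}\varphi\rangle$. If $U_B(\omega)=0$ then, by monotonicity, $f$ does not depend on $\omega_B$ given the other sites, and $\varphi(\omega)=0$; always $|\varphi|\le1$. So $|\varphi|\le U_B$. As $T^{(B)}$ preserves positivity, (5) gives
$$r_B\le\langle U_B,T^{(B)}U_B\rangle\le2^{2N}\langle\bar V_B,T^{(B)}\bar V_B\rangle\le2^{2N}\langle V_B,T^{(B)}V_B\rangle=C_1w_B,\qquad C_1=2^{2N+8}.$$
The last inequality removes the averaging $Q_B$. It holds because $Q_B$ is an orthogonal projection commuting with $T^{(B)}\ge0$ (each $E_{B''}$ commutes with each $T_{B'}$), so that $\langle V,T^{(B)}V\rangle=\langle Q_BV,T^{(B)}Q_BV\rangle+\langle(I-Q_B)V,T^{(B)}(I-Q_B)V\rangle$ for $V=V_B$. This is where it matters that $\mathcal N_B$ is a union of whole blocks.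

**Step 4: a path along which $G$ increases.** For $b\le1$, Step 3 gives $e^{-a}r_B\le eC_1e^{-a-b}w_B$, hence $-\partial_aG\le C_2(-\partial_bG)$ with $C_2=1+eC_1$. Along $s\mapsto(s/C_2,\,b-s)$, $s\in[0,b]$, we get $\frac{d}{ds}G=C_2^{-1}\partial_aG-\partial_bG\ge0$. The path goes from $(0,b)$ to $(b/C_2,0)$. $\square$

The restriction to bounded $b$ is natural. With a single block in $\mathcal B$, $G(0,b)-\langle f,E_Bf\rangle=r_B+e^{-b}w_B$ does not fall below $r_B$, while $G(b/C_2,0)-\langle f,E_Bf\rangle=e^{-b/C_2}(r_B+w_B)\to0$ as $b\to\infty$. So if $r_B>0$, (6) cannot hold for all $b$. This is the conservation law of the two-site example again.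

## 11. From blocks to sites: proof of Proposition 3

**Step 1: block resampling against i.i.d. dynamics.** Let $R'=R-n-2$ and $0\le a\le1$. We have $f_R\le f_{R'}$, $T$ preserves positivity, and $E_B\chi_S=\chi_S1_{S\cap B=\emptyset}$. So
$$G(a,0)\le\langle f_{R'},Tf_{R'}\rangle=\sum_{S\subset\Lambda_{R'}}\widehat f_{R'}(S)^2e^{-aN(S)},$$
where $T$ is taken at $b=0$ and $N(S)$ is the number of blocks of $\mathcal B_R$ meeting $S$. A block meeting $\Lambda_{R'}$ has centre with $|c|\le R'+1=R-n-1$; so it is in $\mathcal B_R$ or among the $M_0$ blocks with $|c|\le n$. Hence $|S|\le7(N(S)+M_0)$ and $G(a,0)\le e^{M_0}g^{\rm iid}_{R'}(a/7)$. With (6) at $b=\kappa t$,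
$$\langle f_R,e^{-\kappa tA'}f_R\rangle\le e^{M_0}g^{\rm iid}_{R'}(c_3t)\quad(t\le1/\kappa),\qquad c_3=\frac{\kappa}{7C_2}\le1.\tag{7}$$
For $t>1/\kappa$ the left side, being decreasing in $t$, is at most $e^{M_0}g_{R'}^{\rm iid}(c_3/\kappa)$, where $c_3/\kappa=\frac1{7C_2}\le1$.

**Step 2: integration.** Write $g=g^{\rm iid}_{R'}$, a decreasing function. For $0<s\le1$, $\int_0^1r^{-\gamma}g(r)\,dr\ge\int_0^sg(r)\,dr\ge s\,g(s)$. By (4) and (7), the left side of (1) is at most
$$e^{M_0}\Big[c_3^{\gamma-1}\int_0^{c_3/\kappa}r^{-\gamma}g(r)\,dr+\Gamma(1-\gamma)\,g(c_3/\kappa)\Big]\le C\int_0^1r^{-\gamma}g(r)\,dr\le C\,\alpha_1(R')^2\le C'_\gamma\,\alpha_1(R)^2,$$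
by Lemma 5, and by (P2) since $R'\ge R/2$. $\square$

## 12. From positive probability to almost sure

Assume (E). Let $\mathscr E\subset[0,\infty)$ be the exceptional set and $\mathbf d=\dim\mathscr E$, with $\dim\emptyset:=0$. By Propositions 3 and 4, $\{\mathbf d\ge\gamma\}$ contains an event of positive probability for each $\gamma<31/36$.

**Step 1: $\mathbf d$ is measurable.** Let $W$ be a bounded closed time window with rational endpoints, and $\mathcal T^{x}_R=\{t\in W:x\leftrightarrow x+\partial\Lambda_R\text{ in }\omega_t\}$, where the open path is taken in $x+\Lambda_R$. As in Proposition 4, $\mathscr E\cap W=\bigcup_x\bigcap_R\mathcal T^x_R$ differs by a countable set from $\bigcup_xF_x$, with $F_x:=\bigcap_R\overline{\mathcal T^x_R}$ compact. For $s>0$ and compact $F$, $\mathcal H^s(F)=0$ iff for every rational $\epsilon>0$, $F$ is covered by finitely many open intervals with rational endpoints and $\sum\mathrm{diam}^s<\epsilon$. For a finite union $U$ of such intervals, $F_x\subset U$ iff $\overline{\mathcal T_R^x}\subset U$ for some $R$, by compactness. The compact sets $\overline{\mathcal T^x_R}$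 and $W\setminus U$ are disjoint iff for some $k$ no $t\in\mathcal T^x_R$ is within distance $1/k$ of $W\setminus U$. By right-continuity each point of $\mathcal T^x_R$ other than $\max W$ has rational points of $\mathcal T^x_R$ arbitrarily close to its right, and $\max W$ is rational; so, up to changing $k$, only rational $t\in W$ need be examined. These are countably many events. So $\dim(\mathscr E\cap W)=\sup_x\dim F_x$ and $\mathbf d$ are measurable.

**Step 2: the stationary process is mixing in time.** If $h\in\ker L$, take $h_m\in\mathcal D$ with $h_m\to h$, $Lh_m\to0$. Then $D_K(h_m)=-\langle h_m,Lh_m\rangle\to0$, so by (E) $h^{xy}=h$ a.s. for all $x\sim y$. Nearest-neighbour transpositions generate all finite permutations of sites, so $h$ is constant by Hewitt–Savage. By the spectral theorem $P_th\to\mathbb Eh$ in $L^2$ for all $h\in L^2(\mu)$. If $F$ is a bounded function of $(\omega_t)_{t\le t_0}$ and $\Phi$ a bounded path functional with $\phi(\omega)=\mathbb E_\omega[\Phi]$, then, for the time shifts $\vartheta_s$, $\mathbb E[F\cdot\Phi\circ\vartheta_s]=\mathbb E[F\,P_{s-t_0}\phi(\omega_{t_0})]\to\mathbb EF\,\mathbb E\Phi$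 as $s\to\infty$. By approximation of general $F$, the process is mixing, hence ergodic.

**Step 3: end of the proof of Theorem A(ii).** The exceptional set of the path shifted by $s$ is $(\mathscr E-s)\cap[0,\infty)$, so $\mathbf d\circ\vartheta_s\le\mathbf d$. Both sides have the same law, so they are a.s. equal, and by ergodicity $\mathbf d$ is a.s. constant. Since $\mathbb P(\mathbf d\ge\gamma)>0$ for each $\gamma<31/36$, $\mathbf d\ge31/36$ a.s.; in particular exceptional times exist a.s. With Theorem A(i), $\mathbf d=31/36$ a.s. By Section 2 this covers $K^\alpha$ for all $\alpha\in(0,+\infty]$. $\blacksquare$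

## 13. Translation-invariant kernels and two-sided resolvent bounds: Theorem B

### Part (a)

**Step 1: condition (E).** Let $K(x,y)=k(y-x)$ be symmetric and irreducible. For each of the directions $u_0,u_1,u_2$ fix a self-avoiding path $z_0=0,\dots,z_\ell=u_s$ of steps with $k>0$, and use its translates. The transposition $(z_0\,z_\ell)$ equals $\tau_1\cdots\tau_{\ell-1}\tau_\ell\tau_{\ell-1}\cdots\tau_1$ with $\tau_i=(z_{i-1}\,z_i)$: $2\ell-1$ factors, each $\tau_i$ used at most twice. Each preserves $\mu$, so by the triangle inequality and Cauchy–Schwarz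
$$\|h^{z_0z_\ell}-h\|\le2\sum_i\|h^{z_{i-1}z_i}-h\|,\qquad\|h^{z_0z_\ell}-h\|^2\le4\ell\sum_i\|h^{z_{i-1}z_i}-h\|^2 .$$
Only finitely many step vectors occur, so $k$ is bounded below on them, and each pair is used by boundedly many nearest-neighbour pairs. So $\sum_{x\sim y}\|h^{xy}-h\|^2\le C\,D_K(h)$, which is (E) for a small enough $\theta$. Theorem A(ii) applies.

**Step 2: the process as a function of independent clocks.** We want ergodicity under spatial translations. Let $\omega_0\sim\mu$ and let $N_{xy}$ be independent Poisson processes of rate $K(x,y)$, one for each pair $x\ne y$. For rational $t$, follow from $(x,t)$ the backward path that jumps across $\{z,y\}$ whenever it is at $z$ and $N_{zy}$ rings. Its jump rate is at most $1$, so a.s. it has finitely many jumps; let $\omega_t(x)$ be the value of $\omega_0$ at its end. As $t$ varies this value changes only at rings at $x$ (rate at most $1$), so it extends to a càdlàg process.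

This process has the law of the Feller process. Indeed, restrict the clocks to pairs in $\Lambda_m$. The resulting process is Markov with generator $L_mh=\sum_{\{x,y\}\subset\Lambda_m}K(x,y)(h^{xy}-h)$, and the backward path from $(x,t)$ is a.s. unchanged for all large $m$, as it uses finitely many rings. For $h\in\mathcal D$, $\|L_mh-Lh\|_\infty\le\sum_{\{x,y\}\not\subset\Lambda_m}K(x,y)(\delta_h(x)+\delta_h(y))\to0$. As $\mathcal D$ is a core, the semigroups converge (Trotter–Kurtz), and so do the finite-dimensional distributions at rational times.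

**Step 3: all intervals.** Thus the stationary process is a translation-equivariant measurable function of the independent family $(\omega_0(x)),(N_{xy})$. A non-trivial translation preserves the law of this family (as $K$ is translation invariant) and permutes its coordinates with infinite orbits, hence acts in a mixing way. For rational $0\le u<v$, $\dim(\mathscr E\cap[u,v])$ is measurable (Section 12, Step 1) and translation invariant, so a.s. constant. By stationarity and Proposition 4 with $\ell=\min(1,v-u)$, it is $\ge\gamma$ with positive probability for every $\gamma<31/36$. With Theorem A(i) it equals $31/36$ a.s., simultaneously for all rational $u<v$; every non-empty open time interval contains such a $[u,v]$. $\square$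

### Part (b)

**Lower bound.** Let $K$ be any symmetric transition matrix, $f$ a cylinder function, and $\nabla_xh=h\circ\mathrm{flip}_x-h$, so that $D_{\rm iid}(h)=\frac14\sum_x\|\nabla_xh\|^2$. Since
$$h^{xy}-h=1_{\omega_x\ne\omega_y}\big((\nabla_yh)\circ\mathrm{flip}_x+\nabla_xh\big),$$
we have $\|h^{xy}-h\|^2\le2\|\nabla_xh\|^2+2\|\nabla_yh\|^2$, and so $D_K(h)\le\sum_x\|\nabla_xh\|^2=4D_{\rm iid}(h)$ on $\mathcal D$, which is a core for both generators. By the variational formula (2), applied to $L$ and to $4L_{\rm iid}$,
$$\mathcal R^K_\lambda(f)=\langle f,(\lambda-L)^{-1}f\rangle\ge\langle f,(\lambda-4L_{\rm iid})^{-1}f\rangle=\tfrac14\mathcal R^{\rm iid}_{\lambda/4}(f)\ge\tfrac14\mathcal R^{\rm iid}_\lambda(f).$$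
The last step uses $\langle f,P^{\rm iid}_tf\rangle\ge0$.

**Upper bound.** Assume (E), $\lambda\ge1$, $R\ge4n$, $R'=R-n-2$, $g=g^{\rm iid}_{R'}$. By (3), and by (7) with its extension to $t>1/\kappa$,
$$\mathcal R^K_\lambda(f_R)\le e^{M_0}\Big[\int_0^{1/\kappa}e^{-\lambda t}g(c_3t)\,dt+\lambda^{-1}e^{-\lambda/\kappa}g(c_3/\kappa)\Big].$$
The first term in the bracket is at most $c_3^{-1}\int_0^\infty e^{-\lambda s/c_3}g(s)\,ds\le c_3^{-1}\mathcal R^{\rm iid}_\lambda(f_{R'})$, as $c_3\le1$. For the second, since $g$ is decreasing,
$$\mathcal R^{\rm iid}_\lambda(f_{R'})\ge\int_0^{c_3/\kappa}e^{-\lambda s/c_3}g(s)\,ds\ge g(c_3/\kappa)\,c_3\lambda^{-1}(1-e^{-\lambda/\kappa}),$$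
with $1-e^{-\lambda/\kappa}\ge1-e^{-1}$ because $\kappa\le1\le\lambda$. So the second term is at most $C\,\mathcal R^{\rm iid}_\lambda(f_{R'})$ as well. $\blacksquare$
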